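\title{Weak degeneracy of graphs without a large clique}

\begin{abstract}
Weak degeneracy is a variant of degeneracy in which a vertex that is being removed may spare one neighbor whose remaining budget is smaller than its own. We prove that for every $k$ there is $c>0$ such that every graph of large maximum degree $d$ without a $k$-clique has weak degeneracy at most $d-c\sqrt d$, which confirms a conjecture posed by Bernshteyn and Lee. The bound holds under a weaker, local hypothesis: every vertex has at most $(1-\eta)d$ neighbors with which it shares more than $(1-\varepsilon)d$ neighbors. The order $\sqrt d$ is best possible. The proof combines a random partition, an extremal choice of the vertices that are removed first, and an encoding of sets with small edge boundary by short codes.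
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. We write $N(v)$ for the set of neighbors of a vertex $v$, $\Delta(G)$ for the maximum degree, $\chi(G)$ for the chromatic number, and $\mathbb N=\{0,1,2,\dots\}$.

\subsection{Weak degeneracy}

\begin{definition}\label{def:wd}
Let $G$ be a graph and $f\colon V(G)\to\mathbb N$.
\begin{itemize}
\item For $u\in V(G)$, the operation $\textsc{Delete}(G,f,u)$ outputs $(G-u,f')$, where $f'(v)=f(v)-1$ if $uv\in E(G)$ and $f'(v)=f(v)$ otherwise. It is \emph{legal} if $f'(v)\ge0$ for all $v\in V(G-u)$.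
\item For an edge $uw\in E(G)$, the operation $\textsc{DelSave}(G,f,u,w)$ outputs $(G-u,f')$, where $f'(v)=f(v)-1$ if $uv\in E(G)$ and $v\ne w$, and $f'(v)=f(v)$ otherwise. It is \emph{legal} if $f(u)>f(w)$ and $f'(v)\ge0$ for all $v\in V(G-u)$.
\end{itemize}
The graph $G$ is \emph{weakly $f$-degenerate} if, starting from $(G,f)$, some sequence of legal operations removes every vertex. It is \emph{weakly $k$-degenerate}, for $k\in\mathbb N$, if this holds for the constant function $f\equiv k$. The \emph{weak degeneracy} $\mathsf{wd}(G)$ is the least such $k$.
\end{definition}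

We think of $f(v)$ as a budget: $v$ pays one unit whenever a neighbor is removed, unless that neighbor is removed by $\textsc{DelSave}$ with target $v$, in which case we say that it \emph{saves} $v$. During a sequence of operations we keep writing $f$ for the current budgets. If $G$ is $d$-regular and we start from $f\equiv d-t$, then at every moment every vertex $v$ that is still present satisfies
\begin{equation}\label{eq:budget}
f(v)=d-t-\bigl(d-\mathrm{rem}(v)\bigr)+\mathrm{sav}(v)=\mathrm{rem}(v)-t+\mathrm{sav}(v),
\end{equation}
where $\mathrm{rem}(v)$ is the number of neighbors of $v$ that remain and $\mathrm{sav}(v)$ is the number of times $v$ has been saved so far.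

Recall that the \emph{degeneracy} of $G$ is the least $k$ such that the vertices can be ordered so that each has at most $k$ earlier neighbors. Weak degeneracy lies between this parameter and the chromatic number.

\begin{proposition}\label{prop:sandwich}
For every graph $G$, the weak degeneracy $\mathsf{wd}(G)$ is at most the degeneracy of $G$, hence at most $\Delta(G)$, and $\chi(G)\le\mathsf{wd}(G)+1$.
\end{proposition}

\begin{proof}
If we start from $f\equiv k$ and use only $\textsc{Delete}$, the budget of $v$ just before its removal is $k$ minus the number of its earlier neighbors. This gives the first claim. For the second we show by induction on $|V(G)|$: if $G$ is weakly $f$-degenerate and each $v$ has a list of at least $f(v)+1$ colors, then $G$ has a proper coloring from the lists. Shorten the lists to exactly $f(v)+1$ colors and let the first operation remove $u$ and output $f'$. If it is $\textsc{Delete}$, give $u$ any color from its list. If it is $\textsc{DelSave}$ with target $w$, the list of $u$ is longer than that of $w$, so we can give $u$ a color that is not in the list of $w$. Erase the color of $u$ from the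 lists of its neighbors; each $v$ keeps at least $f'(v)+1$ colors, and induction applies.
\end{proof}

A $d$-regular graph has degeneracy $d$, because the last vertex in any order has $d$ earlier neighbors. So for regular graphs every improvement on the bound $\mathsf{wd}(G)\le d$ comes from saves. For $K_{d+1}$ there is no improvement: as long as only $\textsc{Delete}$ is used, all budgets stay equal, so no $\textsc{DelSave}$ ever becomes legal, and $\mathsf{wd}(K_{d+1})=d$. In general, a save needs a difference between the budgets of two adjacent vertices $u$ and $w$, and, earlier saves aside, such a difference is created only by removing vertices of $N(u)\mathbin{\triangle}N(w)$. One therefore expects a gain when many adjacent pairs have rather different neighborhoods, and the question is how large the gain is.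

\subsection{The problem and the results}

Three known results frame the question.
\begin{itemize}
\item[(i)] For each integer $k\ge1$ there are $c>0$ and $d_0$ such that every graph $G$ of maximum degree $d\ge d_0$ with $\chi(G)\le k$ satisfies $\mathsf{wd}(G)\le d-c\sqrt d$.
\item[(ii)] There are $c>0$ and $d_0$ such that every graph $G$ of maximum degree $d\ge d_0$ and girth at least $5$ satisfies $\mathsf{wd}(G)\le d-c\sqrt d$.
\item[(iii)] $\mathsf{wd}(K_{d,d})>d-\sqrt{2d}-1$ for $d\ge2$.
\end{itemize}
A graph with $\chi(G)\le k$ has no $(k+1)$-clique, and a graph of girth at least $5$ has no $3$-clique. So the following conjecture, posed in the paper of Bernshteyn and Lee \cite{BL}, contains both (i) and (ii).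

\begin{quote}
\emph{For each integer $k\ge1$ there are $c>0$ and $d_0\in\mathbb N$ such that every graph $G$ of maximum degree $d\ge d_0$ without a $k$-clique satisfies $\mathsf{wd}(G)\le d-c\sqrt d$.}
\end{quote}

We prove the conjecture in a stronger form. The hypothesis is the one suggested above: no vertex shares almost all of its neighborhood with almost all of its neighbors.

\begin{theorem}\label{thm:main}
For all $\varepsilon,\eta\in(0,1]$ there is $d_0=d_0(\varepsilon,\eta)$ such that the following holds for $d\ge d_0$. Let $G$ be a graph with $\Delta(G)\le d$ such that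
\begin{equation}\label{eq:star}
\bigl|\{u\in N(v):|N(u)\cap N(v)|>(1-\varepsilon)d\}\bigr|\le(1-\eta)d\quad\text{for every vertex }v.\tag{$*$}
\end{equation}
Then $\mathsf{wd}(G)\le d-10^{-8}\,\eta\sqrt\varepsilon\,\sqrt d$.
\end{theorem}

\begin{corollary}\label{cor:clique}
For every $k\ge1$ there is $d_0$ such that every graph $G$ of maximum degree $d\ge d_0$ without a $k$-clique satisfies $\mathsf{wd}(G)\le d-c_k\sqrt d$, where $c_k=\frac1{4\cdot10^8\sqrt k}$.
\end{corollary}

\begin{corollary}\label{cor:sparse}
For every $\sigma\in(0,1]$ there is $d_0$ such that if $d\ge d_0$, $\Delta(G)\le d$, and every neighborhood $N(v)$ spans at most $(1-\sigma)d^2/2$ edges, then $\mathsf{wd}(G)\le d-10^{-8}(\sigma/2)^{3/2}\sqrt d$.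
\end{corollary}

The graph $K_{d,d}$ is triangle-free, its neighborhoods span no edges, and adjacent vertices have no common neighbor. By (iii), the order $\sqrt d$ is therefore best possible in Theorem~\ref{thm:main}, in Corollary~\ref{cor:sparse}, and in Corollary~\ref{cor:clique} for every $k\ge3$.

\section{The complete bipartite graph}\label{sec:bip}

The graph $K_{d,d}$ shows both why the gain cannot exceed order $\sqrt d$ and how such a gain is obtained. The first point is a count of saves; it gives the order of magnitude in (iii) with a weaker constant.

\begin{proposition}\label{prop:count}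
Let $G$ be a $d$-regular graph on $n\ge1$ vertices that is weakly $(d-t)$-degenerate, where $0\le t\le d$. Then $t(t+1)/2\le n-1$. In particular, $\mathsf{wd}(K_{d,d})>d-2\sqrt d$ for $d\ge 1$.
\end{proposition}

\begin{proof}
For $1\le j\le t$, the $j$-th vertex from the end of the sequence has at most $j-1$ remaining neighbors just before it is removed, so by \eqref{eq:budget} it has been saved at least $t-j+1$ times. Each operation saves at most one vertex and the last one saves none, so $t+(t-1)+\dots+1\le n-1$. For $K_{d,d}$ and $t=d-\mathsf{wd}(K_{d,d})$ this gives $t^2\le t(t+1)<4d$.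
\end{proof}

In the other direction, take first $K_{3,3}$ with sides $\{u_1,u_2,u_3\}$ and $\{w_1,w_2,w_3\}$ and $f\equiv2$. Delete $u_1$; now each $w_j$ has budget $1$ and each $u_j$ still has budget $2$. Remove $u_2$ and save $w_1$, which is legal since $2>1$; the budgets of $w_1,w_2,w_3$ become $1,0,0$. Delete $w_2$ and $w_3$, which brings $u_3$ to $0$. Delete $u_3$, which brings $w_1$ to $0$, and delete $w_1$. So $\mathsf{wd}(K_{3,3})\le2$, one less than the degeneracy. The same scheme works for all $d$.

\begin{proposition}\label{prop:bip}
If $t^2+t+1\le d$, then $K_{d,d}$ is weakly $(d-t)$-degenerate.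
\end{proposition}

\begin{proof}
Let $V_1,V_2$ be the sides. Fix $R\subseteq V_2$ with $|R|=t$ and split $V_1$ into a set $S$ with one vertex, a set $T$ with $t^2$ vertices, and the rest $V_1'$, so that $|V_1'|\ge t$. Assign $t$ vertices of $T$ to each $w\in R$. Remove the vertices in the order $S$, $T$, $V_2\setminus R$, $V_1'$, $R$, letting each vertex of $T$ save the vertex of $R$ to which it is assigned. When $u\in T$ saves $w$, no neighbor of $u$ has been removed, so $f(u)=d-t$. The vertex $w$ has paid for the vertex of $S$, so $f(w)<d-t$, and the save is allowed. By \eqref{eq:budget}, a budget is nonnegative as long as its vertex has $t$ remaining neighbors, and also as soon as the vertex has been saved $t$ times. The vertices of $V_1$ have their $t$ neighbors in $R$ until they are removed. The vertices of $V_2$ have their neighbors in $V_1'$ until $V_2\setminus R$ is gone, and by then only $R$ is left of $V_2$ and each of its vertices has been saved $t$ times.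
\end{proof}

Four features of this sequence survive in the general proof.
\begin{itemize}
\item A \emph{reservoir} $R$ is removed last, and each of its vertices is saved $t$ times. Every vertex with $t$ neighbors in $R$ is then safe.
\item The saviors come from a set $T$, and distinct vertices of $R$ need disjoint sets of saviors. This is what limits $t$: about $t$ vertices of $R$ in a neighborhood, each saved $t$ times, need $t^2$ saviors, and about $d$ are available.
\item A set $S$ is deleted first, to open a \emph{gap} $f(u)>f(w)$ between saviors and their targets.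
\item Safety \emph{propagates}. The vertices of $V_2\setminus R$ have no neighbor in $R$, but they have $t$ neighbors in $V_1'$, which are safe and are removed later.
\end{itemize}

In $K_{d,d}$ a single deletion opens a gap along all edges at once, and the removal of $T$ never closes it. A general graph has no such global structure. We shall create gaps of order $\sqrt{\varepsilon d}$ by random fluctuation, and three problems arise: the removal of $T$ disturbs the gaps (Section~\ref{sec:partition}); the gaps must reach enough of the graph for safety to propagate everywhere (Sections~\ref{sec:sequence} and~\ref{sec:extremal}); and a region that propagation fails to enter must be shown to be almost cut off from the rest of $G$ (Section~\ref{sec:codes}).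

\section{Reductions and tools}\label{sec:prelim}

\subsection{The corollaries}

For a vertex $w$ let $\Sigma(w)$ be the set of $u\in N(w)$ with $|N(u)\cap N(w)|>(1-\varepsilon)d$. Condition \eqref{eq:star} says that $|\Sigma(w)|\le(1-\eta)d$ for all $w$.

\begin{proof}[Proof of Corollary~\ref{cor:clique}]
For $k\le2$ a graph without a $k$-clique has no edges, so the claim is vacuous with $d_0=1$. Let $k\ge3$, $\varepsilon=\frac1{2(k-2)}$ and $\eta=\frac12$. Fix $w$ and write $\Sigma=\Sigma(w)$. For $u\in\Sigma$ we have $|\Sigma\setminus N(u)|\le|N(w)\setminus N(u)|<\varepsilon d$, since $|N(w)|\le d$. Suppose that $|\Sigma|\ge(k-2)\varepsilon d=d/2$. Put $v_1=w$, pick $v_2\in\Sigma$, and for $j=2,\dots,k-1$ pick $v_{j+1}\in\Sigma\cap N(v_2)\cap\dots\cap N(v_j)$; this set has more than $|\Sigma|-(j-1)\varepsilon d\ge0$ elements. Then $v_1,\dots,v_k$ form a $k$-clique, a contradiction. So $|\Sigma|<d/2$ and \eqref{eq:star} holds. Theorem~\ref{thm:main} gives a gain of $10^{-8}\cdot\frac12\cdot(2(k-2))^{-1/2}\sqrt d$, which is at least $c_k\sqrt d$ because $\sqrt{2(k-2)}\le2\sqrt k$.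
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sparse}]
Let $\varepsilon=\eta=\sigma/2$. The sum $\sum_{u\in N(w)}|N(u)\cap N(w)|$ counts each edge inside $N(w)$ twice, so $|\Sigma(w)|(1-\sigma/2)d\le(1-\sigma)d^2$. Since $1-\sigma\le(1-\sigma/2)^2$, we get $|\Sigma(w)|\le(1-\sigma/2)d$, and Theorem~\ref{thm:main} applies.
\end{proof}

\subsection{Reduction to regular graphs}

We want to use \eqref{eq:budget}, so we embed $G$ in a regular graph. This needs the fact that weak degeneracy is monotone. The only delicate point is that raising the budgets can destroy the inequality $f(u)>f(w)$; but then $w$ has gained enough to do without the save.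

\begin{lemma}\label{lem:mono}
If $H$ is weakly $f$-degenerate, $G$ is a subgraph of $H$, and $g\colon V(G)\to\mathbb N$ satisfies $g\ge f$ on $V(G)$, then $G$ is weakly $g$-degenerate. In particular, $\mathsf{wd}(G)\le\mathsf{wd}(H)$.
\end{lemma}

\begin{proof}
We use induction on $|V(H)|$. Let the first operation on $H$ remove $u$ and output $(H-u,f')$. If $u\notin V(G)$, then $G\subseteq H-u$ and $g\ge f\ge f'$ on $V(G)$, and we are done by induction. Let $u\in V(G)$. It suffices to find an operation on $(G,g)$ that removes $u$, respects the inequality required by $\textsc{DelSave}$ if it is of that kind, and outputs $g'\ge f'$ on $V(G-u)$; then $g'\ge0$, so it is legal. Since $E(G)\subseteq E(H)$, a vertex $v$ that pays in $G$ also pays in $H$ unless it is the target of a save in $H$. So if the operation on $H$ was $\textsc{Delete}$, we use $\textsc{Delete}(G,g,u)$. If it was $\textsc{DelSave}(H,f,u,w)$, only $w$ needs attention.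
\begin{itemize}
\item If $w\notin V(G)$ or $uw\notin E(G)$, use $\textsc{Delete}(G,g,u)$; when $w\in V(G)$, we have $g'(w)=g(w)\ge f(w)=f'(w)$.
\item If $uw\in E(G)$ and $g(u)>g(w)$, use $\textsc{DelSave}(G,g,u,w)$; again $g'(w)=g(w)\ge f'(w)$.
\item If $uw\in E(G)$ and $g(w)\ge g(u)$, then $g(w)\ge g(u)\ge f(u)\ge f(w)+1$, and $\textsc{Delete}(G,g,u)$ gives $g'(w)=g(w)-1\ge f(w)=f'(w)$.\qedhere
\end{itemize}
\end{proof}

\begin{lemma}\label{lem:reg}
If $\Delta(G)\le d$ and $G$ satisfies \eqref{eq:star}, then $G$ is a subgraph of a $d$-regular graph satisfying \eqref{eq:star}.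
\end{lemma}

\begin{proof}
Take two copies of the graph and join the two copies $v,v'$ of each vertex of degree less than $d$. This raises the minimum degree by one if it is below $d$, so after at most $d$ rounds the graph is $d$-regular. The ends of a new edge $vv'$ have no common neighbor, because apart from each other $v$ and $v'$ have neighbors only in their own copies. The ends of an old edge $uv$ gain no common neighbor, because their possible new neighbors $u'$ and $v'$ are distinct and lie in the other copy. Since $(1-\varepsilon)d\ge0$, new edges are not counted in \eqref{eq:star}, and old edges are counted as before.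
\end{proof}

\subsection{Standing assumptions and constants}\label{sec:const}

By Lemmas~\ref{lem:mono} and~\ref{lem:reg}, we may assume that $G$ is $d$-regular and satisfies \eqref{eq:star}, and we do so from now on. We write $V=V(G)$. ``For large $d$'' means for all $d$ above a threshold that depends only on $\varepsilon$ and $\eta$; finitely many such thresholds occur, and $d_0$ is their maximum. Logarithms are natural. For disjoint sets $P,P'\subseteq V$ let $e(P,P')$ be the number of edges between them, and for $Q\subseteq V$ let $\partial Q$ be the set of edges between $Q$ and $V\setminus Q$.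

An edge $uw$ is \emph{loose} if $|N(u)\cap N(w)|\le(1-\varepsilon)d$; as $G$ is $d$-regular, this is equivalent to $|N(u)\mathbin{\triangle}N(w)|\ge2\varepsilon d$. Let $N^*(w)$ be the set of $u\in N(w)$ such that $uw$ is loose. Condition \eqref{eq:star} says that $|N^*(w)|\ge\eta d$ for all $w$. Put
\[
\kappa=\frac{\sqrt\varepsilon}{24},\quad m=\Bigl\lceil\frac{2\sqrt d}{\kappa}\Bigr\rceil,\quad\nu=\frac{\eta\kappa}{2000},\quad\delta=\frac\eta{2000},\quad\beta=\frac\eta{10000},\quad c=\frac\nu{180},\quad t=\lfloor c\sqrt d\rfloor.
\]
The gaps will be measured on the scale $\kappa\sqrt d$, and the other constants are explained where they appear. Since $c=\eta\kappa/360000$ with $\eta\le1$ and $\kappa\le\frac1{24}$, and since $m\ge2\sqrt d/\kappa$,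
\begin{equation}\label{eq:const}
t\le c\sqrt d\le\min\Bigl(\frac\beta2,\frac\delta2,\frac\kappa2\Bigr)\sqrt d,\qquad\frac dm\le\frac\kappa2\sqrt d\le\sqrt d .
\end{equation}
We shall prove that $G$ is weakly $(d-t)$-degenerate for large $d$. This implies Theorem~\ref{thm:main}, because $t\ge\frac c2\sqrt d\ge 1$ for large $d$ and $\frac c2=\eta\sqrt\varepsilon/17280000\ge10^{-8}\eta\sqrt\varepsilon$.

\subsection{Standard facts}\label{sec:tools}

\emph{Chernoff bounds.} If $\xi$ is binomial with mean $\mu>0$ and $\lambda\ge0$, then
\[
P(\xi\le\mu-\lambda)\le\exp\Bigl(-\frac{\lambda^2}{2\mu}\Bigr),\qquad P(\xi\ge\mu+\lambda)\le\exp\Bigl(-\frac{\lambda^2}{2(\mu+\lambda/3)}\Bigr).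
\]
In particular $P(\xi\ge2\mu)\le\exp(-3\mu/8)$, $P(\xi\le\frac34\mu)\le\exp(-\mu/32)$ and $P(\xi\le\frac12\mu)\le\exp(-\mu/8)$.

\emph{Local Lemma.} Consider finitely many events $\mathcal E$, each determined by a subset of a family of mutually independent random variables. Suppose there are $x_{\mathcal E}\in[0,1)$ with $P(\mathcal E)\le x_{\mathcal E}\prod_{\mathcal E'}(1-x_{\mathcal E'})$ for each $\mathcal E$, the product being over the events $\mathcal E'\ne\mathcal E$ that share a variable with $\mathcal E$. Then with positive probability no event occurs. The conclusion holds in particular if every event has probability at most $p$, shares a variable with at most $D$ others, and $\mathrm e\,p(D+1)\le1$, where $\mathrm e$ is the base of the natural logarithm; this is the symmetric form.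

\emph{Janson's inequality} \cite[Theorem~2.14]{JLR}. Let $\Gamma$ be a random subset of a finite set, containing each element independently, and let $I=\sum_EI_E$ be a finite sum, where $I_E$ is the indicator of the event $E\subseteq\Gamma$. Let $\bar\Delta=\sum\mathbb E(I_EI_{E'})$, the sum being over ordered pairs with $E\cap E'\ne\emptyset$, including $E=E'$. Then $P(I\le\mathbb EI-a)\le\exp(-a^2/(2\bar\Delta))$ for $0\le a\le\mathbb EI$.

\emph{Paley--Zygmund inequality.} If $\xi\ge0$, $0<\mathbb E\xi^2<\infty$ and $\theta\in[0,1]$, then $P(\xi\ge\theta\,\mathbb E\xi)\ge(1-\theta)^2(\mathbb E\xi)^2/\mathbb E\xi^2$.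

\emph{Hall's theorem.} A finite family of sets has a system of distinct representatives if and only if, for every $j$, the union of any $j$ members has at least $j$ elements.

\section{Layers, gaps and the partition}\label{sec:partition}

We split $V$ into three parts of about equal size with separate roles: the set $S$ that opens the gaps is chosen inside $X$, the saviors lie in $T$, and the reservoir lies in $Y$, which is removed last. Since every vertex will have about $d/3$ neighbors in $Y$, budgets cannot become negative before the removal of $Y$ begins.

The first difficulty is that the saviors are themselves removed, and this moves the budgets. For a random set $T$ of density $\frac13$, the number of neighbors in $T$ fluctuates from vertex to vertex by order $\sqrt d$, which is as large as the gaps we can hope to create. So we do not neglect this effect but record it. We cut $T$ into $m$ layers $T_1,\dots,T_m$, removed in this order and so thin that a single layer is negligible, and we measure the gap for a savior $u\in T_i$ at the moment when the removal of $T_i$ begins.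

A \emph{labeling} is a partition $V=X\cup T_1\cup\dots\cup T_m\cup Y$. Let $T=\bigcup_iT_i$, $T_{<i}=\bigcup_{j<i}T_j$ and $D_i(v)=|N(v)\cap T_{<i}|$. A \emph{pair} is an ordered pair $(u,w)$ of adjacent vertices with $u\in T$ and $w\in Y$; each vertex belongs to at most $d$ pairs. For $S\subseteq X$ and a pair $(u,w)$ with $u\in T_i$, the \emph{gap} is
\[
\gamma_S(u,w)=\bigl(|N(w)\cap S|+D_i(w)\bigr)-\bigl(|N(u)\cap S|+D_i(u)\bigr).
\]
This is the value of $f(u)-f(w)$ after $S\cup T_{<i}$ has been removed by $\textsc{Delete}$ from a constant budget. If $S$ is a uniformly random subset of $X$, the mean of $|N(v)\cap S|+D_i(v)$ is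
\[
B_i(v)=D_i(v)+\tfrac12|N(v)\cap X|,
\]
so the mean gap is $B_i(w)-B_i(u)$, and the gap deviates from its mean by a sum of $|X\cap(N(u)\mathbin{\triangle}N(w))|$ independent terms $\pm\frac12$. The promising pairs are thus those for which $uw$ is loose, so that the deviation has order $\sqrt{\varepsilon d}$, and the mean is nonnegative. We set
\[
N_i^-(w)=\{u\in N^*(w):B_i(u)\le B_i(w)\}.
\]

Finally, we name the regions into which safety cannot propagate. A set $A\subseteq Y$ is \emph{nearly closed} if it is nonempty, $G[A]$ is connected, and every $v\in A$ has fewer than $t$ neighbors in $Y\setminus A$.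

\begin{proposition}\label{prop:partition}
For large $d$ there is a labeling such that the following hold for all vertices $v,w$ and all $i$.
\begin{itemize}
\item[(P1)] $\bigl||N(v)\cap Y|-d/3\bigr|\le d^{2/3}$.
\item[(P2)] $|N(v)\cap T_i|\le\frac{2d}{3m}$.
\item[(P3)] $|X\cap(N(u)\mathbin{\triangle}N(w))|\ge\varepsilon d/2$ for every loose edge $uw$.
\item[(P4)] $|N_i^-(w)\cap T_i|\ge\frac1{2m}|N_i^-(w)\cap Y|-d^{2/5}$.
\item[(P5)] $|N^*(w)\cap Y|\ge\eta d/4$.
\item[(P6)] For every nearly closed set $A$ there is $Q\subseteq V$ with
\[
A\subseteq Q,\qquad|(Q\cap Y)\setminus A|\le9t|A|/d,\qquad|\partial Q|\le\nu\sqrt d\,|A|.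
\]
\end{itemize}
\end{proposition}

Properties (P1), (P2), (P3) and (P5) say that the parts have their expected share of certain fixed sets. Property (P4) solves a problem of symmetry. For a loose edge with both ends in $Y$, one of the two ends lies in $N_i^-$ of the other, so promising orientations are plentiful inside $Y$. A pair, however, has a prescribed orientation, from $T_i$ to $Y$; (P4) transfers the count from $Y$ to $T_i$. Property (P6) says that a set which is nearly closed inside $Y$ is essentially the trace on $Y$ of a set with small edge boundary in all of $G$. It is the hardest part, and we postpone the proof of the proposition to Section~\ref{sec:codes}. We record one consequence of (P1) alone: if $A$ is nearly closed, then for large $d$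
\begin{equation}\label{eq:dense}
|N(v)\cap A|\ge\tfrac d3-d^{2/3}-t\ge0.3d\qquad\text{for all }v\in A.
\end{equation}

In Sections~\ref{sec:sequence} and~\ref{sec:extremal} we fix a labeling as in Proposition~\ref{prop:partition}.

\section{The removal sequence}\label{sec:sequence}

How large must a gap be? When $u\in T_i$ is about to save $w$, the budget of $u$ may have dropped by up to $\frac{2d}{3m}\le\frac\kappa3\sqrt d$ during the current layer, and earlier saves may have raised the budget of $w$ by less than $t\le\frac\kappa2\sqrt d$. So a gap larger than $\kappa\sqrt d$ suffices. We count such gaps with the smoothed indicator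
\[
\psi(z)=\min\Bigl(1,\max\Bigl(0,\frac z{\kappa\sqrt d}-1\Bigr)\Bigr),
\]
which is nondecreasing, vanishes for $z\le\kappa\sqrt d$, equals $1$ for $z\ge2\kappa\sqrt d$, and satisfies $|\psi(z)-\psi(z')|\le|z-z'|/(\kappa\sqrt d)$. The smoothing will matter only in Section~\ref{sec:extremal}, where small changes of a gap must have small effects. For $S\subseteq X$ and $w\in Y$ put
\[
\varphi_S(w)=\sum_{u\in N(w)\cap T}\psi\bigl(\gamma_S(u,w)\bigr),\qquad L(S)=\{w\in Y:\varphi_S(w)\ge\delta d\}.
\]
A vertex of $L(S)$ has at least $\delta d$ potential saviors, so $L(S)$ is the set from which the reservoir is drawn.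

If every vertex of $Y$ had linearly many neighbors in $L(S)$, a sparse random subset of $L(S)$ would make all of $Y$ safe at once. We do not ask for this. In $K_{d,d}$, for instance, the gap of a pair with $w\in V_2$ and $u\in V_1\cap T_i$ is $|V_1\cap(S\cup T_{<i})|-|V_2\cap(S\cup T_{<i})|$, and it changes sign when the sides are exchanged; so $L(S)$ may lie on one side, and then the vertices of that side have no neighbor in it. We therefore let safety propagate, as in Proposition~\ref{prop:bip}.

\emph{Activation.} Given $S$, first activate, one after the other, all $v\in Y$ with $|N(v)\cap L(S)|\ge\beta d$. Then, as long as possible, activate a not yet activated vertex of $Y$ that has at least $t$ activated neighbors. Fix one run of this process and let $W(S)\subseteq Y$ be the set of activated vertices.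

\begin{proposition}\label{prop:sequence}
Let $d$ be large and $S\subseteq X$. If $W(S)=Y$, then $G$ is weakly $(d-t)$-degenerate.
\end{proposition}

\begin{proof}
Write $L=L(S)$.

\emph{The reservoir.} The reservoir must be dense enough to protect the vertices activated first, and sparse enough that no potential savior is wanted by too many of its vertices. We claim that there is $R\subseteq L$ with
\begin{itemize}
\item[(R1)] $|N(v)\cap R|\le2\sqrt d$ for all $v\in V$;
\item[(R2)] $|N(v)\cap R|\ge\frac\beta2\sqrt d\ge t$ whenever $|N(v)\cap L|\ge\beta d$.
\end{itemize}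
Put each $w\in L$ into $R$ independently with probability $d^{-1/2}$. The variable $|N(v)\cap R|$ is binomial with at most $d$ trials; adding dummy trials bounds it by a binomial variable with mean $\sqrt d$, so (R1) fails at $v$ with probability at most $\exp(-3\sqrt d/8)$. If $|N(v)\cap L|\ge\beta d$, the mean of $|N(v)\cap R|$ is at least $\beta\sqrt d$, so (R2) fails at $v$ with probability at most $\exp(-\beta\sqrt d/8)$. The events at $v$ and $v'$ share a variable only if $v=v'$ or $v$ and $v'$ have a common neighbor, so each event shares a variable with at most $2d^2+2$ others. The symmetric Local Lemma applies for large $d$.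

\emph{The saviors.} For $w\in R$ let $\mathrm{Sav}(w)=\{u\in N(w)\cap T:\gamma_S(u,w)>\kappa\sqrt d\}$. These are the $u$ that contribute to $\varphi_S(w)$, and each contributes at most $1$, so $|\mathrm{Sav}(w)|\ge\delta d$. By (R1) each $u$ lies in at most $2\sqrt d$ of these sets. Hence for every $R'\subseteq R$, by \eqref{eq:const},
\[
\Bigl|\bigcup_{w\in R'}\mathrm{Sav}(w)\Bigr|\ge\frac{\delta d\,|R'|}{2\sqrt d}\ge t|R'|.
\]
Take $t$ copies of each set $\mathrm{Sav}(w)$. A subfamily whose members come from the vertices of $R'$ has at most $t|R'|$ members, so Hall's condition holds, and there are pairwise disjoint sets $\mathrm{Sav}'(w)\subseteq\mathrm{Sav}(w)$ with $|\mathrm{Sav}'(w)|=t$ for all $w\in R$.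

\emph{The sequence.} Start from $f\equiv d-t$ and remove the vertices in five stages:
\begin{enumerate}
\item $S$;
\item $T_1$, then $T_2$, and so on up to $T_m$;
\item $X\setminus S$;
\item $Y\setminus R$, in the reverse of the order of activation (possible since $W(S)=Y$);
\item $R$.
\end{enumerate}
Where no order is prescribed, it is arbitrary. A vertex $u\in\mathrm{Sav}'(w)$ is removed by $\textsc{DelSave}$ with target $w$, which is still present; all other vertices are removed by $\textsc{Delete}$.

\emph{The inequality at each save.} Let $u\in T_i\cap\mathrm{Sav}'(w)$. When $u$ is removed, the vertices already removed are those of $S\cup T_{<i}$ and some of $T_i$, and $w$ has been saved at most $t-1$ times. Thus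
\[
f(u)\ge d-t-|N(u)\cap S|-D_i(u)-|N(u)\cap T_i|,\qquad f(w)\le d-t-|N(w)\cap S|-D_i(w)+(t-1).
\]
By (P2) and \eqref{eq:const},
\[
f(u)-f(w)\ge\gamma_S(u,w)-\frac{2d}{3m}-(t-1)>\Bigl(\kappa-\frac\kappa3-\frac\kappa2\Bigr)\sqrt d>0.
\]

\emph{Nonnegativity.} We use \eqref{eq:budget}. For $v\notin R$ it suffices to find $t$ neighbors that are removed after $v$. If $v\in X\cup T$, its neighbors in $Y$ will do: there are at least $\frac d3-d^{2/3}\ge t$ of them by (P1). If $v\in Y\setminus R$ and $|N(v)\cap L|\ge\beta d$, then $v$ has $t$ neighbors in $R$ by (R2). For any other $v\in Y\setminus R$, at least $t$ neighbors were activated before $v$, and each of them lies in $R$ or is removed after $v$ in stage 4. Now let $w\in R$. During stages 1 and 2 all neighbors of $w$ in $Y$ remain, so $\mathrm{rem}(w)\ge t$ by (P1). After stage 2 we have $\mathrm{sav}(w)=t$, so $f(w)=\mathrm{rem}(w)\ge0$. All operations are legal.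
\end{proof}

\section{The extremal choice of $S$}\label{sec:extremal}

We need a set $S$ for which activation reaches all of $Y$. A random $S$ gives each promising pair a large gap with probability bounded below by a constant, but these events can be strongly dependent: all pairs at $w$ share the term $|N(w)\cap S|$, and in $K_{d,d}$ all pairs of one layer and one orientation have the same gap. There is no concentration to feed into the Local Lemma. We argue with expectations only. Let
\[
\Phi(S)=\sum_{w\in Y}\varphi_S(w)=\sum_{(u,w)\text{ a pair}}\psi\bigl(\gamma_S(u,w)\bigr)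
\]
and choose $S$ to maximize $\Phi$. If activation missed a region $A$, then few vertices of $A$ would lie in $L(S)$, so the pairs at $A$ would contribute little to $\Phi(S)$. Choosing $S$ afresh at random near $A$ makes their expected contribution larger. The cost is the damage to pairs elsewhere, and it is small because we resample only inside the set $Q$ of (P6), whose boundary is small.

\begin{proposition}\label{prop:extremal}
Let $d$ be large and let $S\subseteq X$ maximize $\Phi$. Then $W(S)=Y$.
\end{proposition}

\begin{proof}
Write $L=L(S)$ and $W=W(S)$. Suppose that $W\ne Y$, and let $A$ be the vertex set of a connected component of $G[Y\setminus W]$. A vertex $v\in A$ was not activated, so $|N(v)\cap L|<\beta d$ and $v$ has fewer than $t$ neighbors in $W$. All neighbors of $v$ in $Y\setminus A$ lie in $W$, so $A$ is nearly closed. Take $Q$ from (P6), and for $v\in Q$ let $\mathrm{out}(v)=|N(v)\setminus Q|$, so that $\sum_{v\in Q}\mathrm{out}(v)=|\partial Q|\le\nu\sqrt d\,|A|$.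

Let $\xi_x$, $x\in X\cap Q$, be independent and uniform in $\{0,1\}$, and set
\[
S'=(S\setminus Q)\cup\{x\in X\cap Q:\xi_x=1\}\subseteq X.
\]
Write $\Phi=\Phi_{\mathrm{in}}+\Phi_{\mathrm{out}}$, where $\Phi_{\mathrm{in}}$ collects the pairs $(u,w)$ with $w\in Q$. We prove
\begin{align}
\Phi_{\mathrm{in}}(S)&\le\Bigl(\frac1{2000}+\frac1{3000}\Bigr)\eta d|A|+9t|A|,\label{eq:a}\\
\Phi_{\mathrm{out}}(S)-\Phi_{\mathrm{out}}(S')&\le\frac1{2000}\eta d|A|+\nu\sqrt d\,|A|\quad\text{for every outcome},\label{eq:b}\\
\mathbb E\,\Phi_{\mathrm{in}}(S')&\ge\frac1{320}\eta d|A|.\label{eq:c}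
\end{align}
Since $\frac1{2000}+\frac1{3000}+\frac1{2000}=\frac1{750}$, these give
\[
\mathbb E\,\Phi(S')-\Phi(S)\ge\Bigl(\frac1{320}-\frac1{750}\Bigr)\eta d|A|-(9c+\nu)\sqrt d\,|A|>0
\]
for large $d$, which contradicts the maximality of $\Phi(S)$.

\emph{Proof of \eqref{eq:a}.} We have $\varphi_S(w)<\delta d$ for $w\notin L$ and $\varphi_S(w)\le d$ always, so
\[
\Phi_{\mathrm{in}}(S)\le\delta d|A\setminus L|+d|A\cap L|+d|(Q\cap Y)\setminus A|.
\]
The last term is at most $9t|A|$ by (P6). To bound $|A\cap L|$, count adjacent ordered pairs in $(A\cap L)\times A$ in two ways and use \eqref{eq:dense}: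
\[
0.3d\,|A\cap L|\le\sum_{w\in A\cap L}|N(w)\cap A|=\sum_{v\in A}|N(v)\cap A\cap L|\le\beta d|A|.
\]
So $|A\cap L|\le\frac\beta{0.3}|A|=\frac\eta{3000}|A|$, and $\delta=\frac\eta{2000}$.

\emph{Proof of \eqref{eq:b}.} Consider a pair $(u,w)$ with $w\notin Q$. If $u\in Q$, then $uw\in\partial Q$; there are at most $\nu\sqrt d\,|A|$ such pairs, and each loses at most $1$. If $u\notin Q$, then $|\gamma_{S'}(u,w)-\gamma_S(u,w)|\le|N(w)\cap Q|+|N(u)\cap Q|$, because $S$ and $S'$ differ only inside $Q$. By the Lipschitz property of $\psi$, and since each vertex is in at most $d$ pairs, these pairs lose in total at most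
\[
\frac d{\kappa\sqrt d}\sum_{z\in V\setminus Q}|N(z)\cap Q|=\frac{\sqrt d}\kappa|\partial Q|\le\frac\nu\kappa d|A|=\frac\eta{2000}d|A|.
\]
This is the estimate that dictates the scale $\sqrt d\,|A|$ of the boundary in (P6).

\emph{Proof of \eqref{eq:c}.} Call a pair $(u,w)$ with $w\in A$ and $u\in T_i$ \emph{good} if $u\in N_i^-(w)$, $u\in Q$, and $\mathrm{out}(u),\mathrm{out}(w)\le\kappa\sqrt d$. The last two conditions ensure that almost all of $N(u)\cup N(w)$ lies in the region where $S$ is resampled. We show that there are at least $\eta d|A|/30$ good pairs and that each has $\gamma_{S'}(u,w)\ge2\kappa\sqrt d$ with probability at least $\frac3{32}$. Since $\psi\ge0$ and $\frac3{32}\cdot\frac1{30}=\frac1{320}$, this gives \eqref{eq:c}.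

\emph{The number of good pairs.} By (P5), each $w\in A$ has $|N^*(w)\cap A|\ge\frac{\eta d}4-t\ge\frac{\eta d}5$, so $G[A]$ has at least $\frac{\eta d|A|}{10}$ loose edges. For every $i$ and every loose edge $vw$ of $G[A]$, we have $v\in N_i^-(w)$ or $w\in N_i^-(v)$. Hence $\sum_{w\in A}|N_i^-(w)\cap Y|\ge\frac{\eta d|A|}{10}$ for every $i$, and (P4) gives
\[
\sum_{i=1}^m\sum_{w\in A}|N_i^-(w)\cap T_i|\ge m\cdot\frac1{2m}\cdot\frac{\eta d|A|}{10}-md^{2/5}|A|\ge\frac{\eta d|A|}{25}
\]
for large $d$, as $md^{2/5}$ has order $d^{9/10}$. The left side counts the pairs with $w\in A$, $u\in T_i$ and $u\in N_i^-(w)$. At most $|\partial Q|\le\nu\sqrt d\,|A|$ of them have $u\notin Q$, because $w\in Q$. At most $|\partial Q|/(\kappa\sqrt d)\le\frac\nu\kappa|A|$ vertices $v\in Q$ have $\mathrm{out}(v)>\kappa\sqrt d$, and they belong to at most $\frac\nu\kappa d|A|=\frac\eta{2000}d|A|$ pairs. Since $\frac1{25}-\frac1{2000}>\frac1{30}$, at least $\eta d|A|/30$ pairs are good for large $d$.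

\emph{The gap of a good pair.} Let $(u,w)$ be good, $u\in T_i$. For $v\in\{u,w\}$,
\[
|N(v)\cap S'|=\tfrac12|N(v)\cap X|+\Bigl[|(N(v)\cap S)\setminus Q|-\tfrac12|(N(v)\cap X)\setminus Q|\Bigr]+\sum_{x\in N(v)\cap X\cap Q}\bigl(\xi_x-\tfrac12\bigr).
\]
As $S\subseteq X$, the bracket has absolute value at most $\frac12|(N(v)\cap X)\setminus Q|\le\frac12\mathrm{out}(v)$. When we subtract the expression for $u$ from that for $w$, the terms $\xi_x-\frac12$ of common neighbors cancel, and
\[
\gamma_{S'}(u,w)\ge B_i(w)-B_i(u)-\tfrac12\bigl(\mathrm{out}(u)+\mathrm{out}(w)\bigr)+\zeta\ge\zeta-\kappa\sqrt d,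
\]
where $\zeta$ is a sum of $n=|X\cap Q\cap(N(u)\mathbin{\triangle}N(w))|$ independent uniform variables with values $\pm\frac12$. By (P3), $n\ge\frac{\varepsilon d}2-\mathrm{out}(u)-\mathrm{out}(w)\ge\frac{\varepsilon d}2-2\kappa\sqrt d\ge\frac{\varepsilon d}4$. We have $\mathbb E\zeta^2=\frac n4$. In the expansion of $\mathbb E\zeta^4$ only the $n$ fourth powers and the $3n(n-1)$ products of two squares survive, each with value $\frac1{16}$, so $\mathbb E\zeta^4\le\frac{3n^2}{16}$. The Paley--Zygmund inequality for $\zeta^2$ with $\theta=\frac14$ gives
\[
P\Bigl(\zeta^2\ge\frac n{16}\Bigr)\ge\frac9{16}\cdot\frac{n^2/16}{3n^2/16}=\frac3{16},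
\]
and by the symmetry of $\zeta$ we get $P(\zeta\ge\sqrt n/4)\ge\frac3{32}$. Finally $\sqrt n/4\ge\sqrt{\varepsilon d}/8=3\kappa\sqrt d$, so on this event $\gamma_{S'}(u,w)\ge2\kappa\sqrt d$.
\end{proof}

Propositions~\ref{prop:sequence} and~\ref{prop:extremal} show that $G$ is weakly $(d-t)$-degenerate. By Section~\ref{sec:const}, Theorem~\ref{thm:main} follows once Proposition~\ref{prop:partition} is proved.

\begin{remark}\label{rem:hyp}
Apart from fixing the constants, hypothesis \eqref{eq:star} enters only through \eqref{eq:c}. The parameter $\eta$ controls the number of good pairs via (P5), and $\varepsilon$ controls the size of their gaps via (P3). Without looseness no choice of $S$ helps, since $|\gamma_S(u,w)|\le|N(u)\mathbin{\triangle}N(w)|$; in $K_{d+1}$ the right side is $2$.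
\end{remark}

\section{Nearly closed sets and codes}\label{sec:codes}

It remains to prove Proposition~\ref{prop:partition}. We label the vertices at random, and (P1)--(P5) are then routine. Property (P6) concerns sets $A$ that depend on the labeling, so we first reduce it to a statement about a family of sets fixed in advance.

Given a nearly closed $A$, the natural candidate for $Q$ is the set of vertices with at least $h$ neighbors in $A$, for a threshold $h$ between $d/9$ and $2d/9$. It contains $A$, and the number of edges of $\partial Q$ with both ends in $Y$ is at most $10t|A|$, as we shall see. If $Q$ were fixed before the labeling, about one ninth of $\partial Q$ would have both ends in $Y$, and we could conclude that $|\partial Q|$ is at most a constant times $t|A|$. But Janson's inequality bounds the failure probability for a fixed $Q$ only by $\exp(-|\partial Q|/(72d))$. At the critical scale $|\partial Q|\approx\nu\sqrt d\,|A|$ the exponent has order $|A|/\sqrt d$, whereas naming a connected set of $|A|$ vertices one vertex at a time costs order $|A|\log d$ in the exponent. So $Q$ must be described far more cheaply than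 by listing $A$.

The remedy is sampling. A random subset $F\subseteq A$ of density $p=\log^{10}d/d$ allows us to estimate $|N(v)\cap A|$ from $|N(v)\cap F|$ for almost every $v$, so $F$ determines $Q$ up to a small set $Z$ of corrections. For example, if $G=K_{d,d}$ and $A=Y$, then $Q=V$, and a typical $F$ has order $\log^{10}d$ vertices and needs no correction.

\begin{definition}\label{def:code}
Let $G^{\le3}$ be the graph on $V$ that joins distinct vertices at distance at most $3$ in $G$. A \emph{code} is a triple $(F,Z,\tau)$ with $F,Z\subseteq V$ and $\tau\in\{1,\dots,d\}$ such that $F\cup Z$ is nonempty and connected in $G^{\le3}$. Its \emph{size} is $s=|F\cup Z|$, and it defines the set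
\[
Q(F,Z,\tau)=\{v\in V:|N(v)\cap F|\ge\tau\}\mathbin{\triangle}Z.
\]
The code is \emph{relevant} if $|\partial Q(F,Z,\tau)|\ge ds\log^2d$.
\end{definition}

Codes do not depend on the labeling. Connectivity keeps the number of codes of size $s$ near a given vertex below $\exp(O(s\log d))$, and relevance makes the failure probability at most $\exp(-s\log^2d/72)$, which is small enough to compensate. We consider the following property of a labeling.
\begin{itemize}
\item[(C)] For every relevant code, the set $Q=Q(F,Z,\tau)$ satisfies $e(Q\cap Y,Y\setminus Q)\ge\frac1{18}|\partial Q|$.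
\end{itemize}
Proposition~\ref{prop:partition} is the combination of the next two lemmas.

\begin{lemma}\label{lem:closure}
For large $d$, every labeling that satisfies \emph{(P1)} and \emph{(C)} satisfies \emph{(P6)}.
\end{lemma}

\begin{proof}
Let $A$ be nearly closed and $e_A=e(A,Y\setminus A)\le t|A|$. Write $a(v)=|N(v)\cap A|$ and put
\[
p=\frac{\log^{10}d}d,\qquad\ell=\frac d{\log^4d},\qquad M=\Bigl\{v\in V:\frac d9\le a(v)\le\frac{2d}9\Bigr\}.
\]

\emph{The sample.} Let $F\subseteq A$ contain each vertex of $A$ independently with probability $p$. Call a vertex $v$ with $a(v)>0$ \emph{off} if $\bigl||N(v)\cap F|-p\,a(v)\bigr|\ge p\ell$. The variable $|N(v)\cap F|$ is binomial with mean $\mu\le pd=\log^{10}d$, and $\lambda=p\ell=\log^6d$ satisfies $2(\mu+\lambda/3)\le3\log^{10}d$ for large $d$. By the Chernoff bounds, $v$ is off with probability at most $2\exp(-\log^2d/3)\le d^{-6}$. At most $d|A|$ vertices have $a(v)>0$, so the expected number of off vertices is at most $|A|d^{-5}$. Also $\mathbb E|F|=p|A|$. By Markov's inequality each of these two quantities exceeds three times the stated bound with probability at most $\frac13$,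 so we can fix $F$ with $|F|\le3p|A|$ and at most $3|A|d^{-5}$ off vertices.

\emph{The threshold.} The sample may misjudge a vertex that is not off only if $a(v)$ is within $\ell$ of the threshold, so we place the threshold where few values $a(v)$ lie. The interval $[\frac d9,\frac{2d}9]$ contains $\lfloor\frac{d/9}{2\ell}\rfloor=\lfloor\frac{\log^4d}{18}\rfloor\ge\frac{\log^4d}{30}$ disjoint open intervals of the form $(h-\ell,h+\ell)$. Choose one that contains $a(v)$ for at most $30|M|/\log^4d$ vertices $v$, and put
\[
Q=\{v:a(v)\ge h\},\qquad\hat Q=\{v:|N(v)\cap F|\ge ph\},\qquad Z=Q\mathbin{\triangle}\hat Q,\qquad\tau=\lceil ph\rceil.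
\]
Then $1\le\tau\le d$ and $Q=\hat Q\mathbin{\triangle}Z=Q(F,Z,\tau)$. Every vertex of $Q\cup\hat Q$ has a neighbor in $A$, since $h>0$ and $F\subseteq A$. Let $v\in Z$ be a vertex that is not off. If $v\in Q\setminus\hat Q$, then $a(v)\ge h$ and $p\,a(v)<|N(v)\cap F|+p\ell<p(h+\ell)$. If $v\in\hat Q\setminus Q$, then $a(v)<h$ and $p\,a(v)>|N(v)\cap F|-p\ell\ge p(h-\ell)$. In both cases $a(v)$ lies in the chosen interval, so
\begin{equation}\label{eq:Z}
|Z|\le3|A|d^{-5}+30|M|/\log^4d.
\end{equation}

\emph{The first two requirements.} Since $h\le\frac{2d}9<0.3d$, we have $A\subseteq Q$ by \eqref{eq:dense}. Let $A'=(Q\cap Y)\setminus A$. Each vertex of $A'$ sends at least $h\ge\frac d9$ edges to $A$, all counted by $e_A$, so $|A'|\le9e_A/d\le9t|A|/d$. An edge between $Q\cap Y=A\cup A'$ and $Y\setminus Q$ is counted by $e_A$ or has an end in $A'$, so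
\begin{equation}\label{eq:Yboundary}
e(Q\cap Y,Y\setminus Q)\le e_A+d|A'|\le10e_A\le10t|A|.
\end{equation}

\emph{The triple $(F,Z,\tau)$ is a code.} Let $K=F\cup Z$. Every $v\in A$ is within distance $1$ of $K$: if $v$ has no neighbor in $F$, then $v\in Q\setminus\hat Q\subseteq Z$. In particular $K\ne\emptyset$. Every $y\in K$ is within distance $1$ of $A$, because $F\subseteq A$ and $Z\subseteq Q\cup\hat Q$. Given $y,y'\in K$, take a path $a_0\dots a_r$ in the connected graph $G[A]$ with $a_0$ within distance $1$ of $y$ and $a_r$ within distance $1$ of $y'$, and pick $y_j\in K$ within distance $1$ of $a_j$. Consecutive members of $y,y_0,\dots,y_r,y'$ are at distance at most $3$, so $K$ is connected in $G^{\le3}$. This is the only use of the connectivity of $G[A]$.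

\emph{The boundary.} Let $b=|\partial Q|$ and suppose that $b>\nu\sqrt d\,|A|$. We show that the code is relevant. By \eqref{eq:Z} we need a bound on $|M|$, and the point is that a vertex with an intermediate number of neighbors in $A$ contributes order $d$ edges to $\partial Q$, on whichever side it lies. If $v\in M\setminus Q$, it sends at least $\frac d9$ edges to $A\subseteq Q$. If $v\in M\cap Q$, then by (P1) it has at least $\frac d3-d^{2/3}-\frac{2d}9\ge\frac d{10}$ neighbors in $Y\setminus A$, each in $A'$ or outside $Q$, so it sends at least $\frac d{10}-|N(v)\cap A'|$ edges to $V\setminus Q$. We sum over $v\in M$; each edge of $\partial Q$ is counted at most twice, and $\sum_v|N(v)\cap A'|\le d|A'|\le9e_A$. Since $e_A\le c\sqrt d\,|A|=\nu\sqrt d\,|A|/180<b/180$,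
\[
\frac d{10}|M|\le2b+9e_A\le3b.
\]
So $|M|\le30b/d$. The size of the code satisfies $s\le|F|+|Z|$, and by \eqref{eq:Z} and $|A|<b/(\nu\sqrt d)$,
\[
ds\log^2d\le3|A|\log^{12}d+3|A|d^{-4}\log^2d+\frac{900\,b}{\log^2d}\le\Bigl(\frac{6\log^{12}d}{\nu\sqrt d}+\frac{900}{\log^2d}\Bigr)b\le b
\]
for large $d$. The code is relevant, so (C) and \eqref{eq:Yboundary} give $b\le18\cdot10t|A|\le180c\sqrt d\,|A|=\nu\sqrt d\,|A|$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:labeling}
For large $d$ there is a labeling that satisfies \emph{(P1)--(P5)} and \emph{(C)}.
\end{lemma}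

\begin{proof}
Place each vertex independently in $X$ with probability $\frac13$, in $Y$ with probability $\frac13$, and in $T_i$ with probability $\frac1{3m}$ for each $i$; the part that contains a vertex is its \emph{label}. We apply the Local Lemma with the labels as variables. The bad events are the failures of the individual instances of (P1)--(P5), which we call \emph{local events}, and the failures of (C) for individual relevant codes, which we call \emph{code events}. Code events can involve many labels, so we need the general form of the lemma.

\emph{Local events have probability at most $\exp(-d^{1/4})$ for large $d$.} We use the Chernoff bounds.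
\begin{itemize}
\item[(P1)] Here $\mu=d/3$, $\lambda=d^{2/3}$ and $2(\mu+\lambda/3)\le4d/3$, so the probability is at most $2\exp(-\frac34d^{1/3})$.
\item[(P2)] The mean is $\mu=\frac d{3m}$, of order $\sqrt d$, and exceeding $2\mu$ has probability at most $\exp(-3\mu/8)$.
\item[(P3)] The mean is $\mu\ge\frac23\varepsilon d$ and $\frac{\varepsilon d}2\le\frac34\mu$, so the probability is at most $\exp(-\mu/32)\le\exp(-\varepsilon d/48)$.
\item[(P5)] The mean is $\mu\ge\eta d/3$ and $\frac{\eta d}4\le\frac34\mu$, so the probability is at most $\exp(-\eta d/96)$.
\item[(P4)] The set $N_i^-(w)$ is itself random, so we condition on the sets $X$ and $T_{<i}$. They determine all values $B_i(\cdot)$, and hence $N_i^-(w)$. Let $n=|N_i^-(w)\setminus(X\cup T_{<i})|$. Conditionally, each of these $n$ vertices lies in $T_i$ independently with probability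
\[
q=\frac{\frac1{3m}}{1-\frac13-\frac{i-1}{3m}}=\frac1{2m-i+1}\in\Bigl[\frac1{2m},\frac1m\Bigr].
\]
Since $|N_i^-(w)\cap Y|\le n$, failure implies $|N_i^-(w)\cap T_i|<\frac n{2m}-d^{2/5}\le nq-d^{2/5}$, which is impossible for $n=0$. As $nq\le d/m\le\sqrt d$, the conditional probability of failure is at most $\exp(-d^{4/5}/(2\sqrt d))=\exp(-d^{3/10}/2)$, whatever $X$ and $T_{<i}$ are.
\end{itemize}
Attach each local event to its vertex $v$ or $w$, and for (P3) to one end of the edge. The event depends only on the labels within distance $2$ of that vertex, of which there are at most $1+d+d(d-1)=d^2+1$. At most $2+2m+d\le2d$ events are attached to a vertex, so at most $2d(d^2+1)\le2d^4$ local events involve a given label.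

\emph{Probability of a code event.} Fix a relevant code of size $s$, and let $Q=Q(F,Z,\tau)$ and $b=|\partial Q|$. Apply Janson's inequality with $\Gamma=Y$ and with the edges of $\partial Q$ as the sets $E$. Then $I=e(Q\cap Y,Y\setminus Q)$ and $\mathbb EI=b/9$. Each edge meets at most $2(d-1)$ other edges, each in a single vertex, and such a pair lies in $Y$ with probability $\frac1{27}$. Hence $\bar\Delta\le\frac b9+\frac{2(d-1)b}{27}=\frac{(2d+1)b}{27}$, and with $a=b/18$,
\[
P\Bigl(I\le\frac b{18}\Bigr)\le\exp\Bigl(-\frac{b^2}{324}\cdot\frac{27}{2(2d+1)b}\Bigr)=\exp\Bigl(-\frac b{24(2d+1)}\Bigr)\le\exp\Bigl(-\frac b{72d}\Bigr).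
\]
The event depends on the labels of the ends of edges in $\partial Q$, of which there are at most $2b$.

\emph{Number of code events at a label.} As $\tau\ge1$, every vertex of $Q$ lies in $Z$ or has a neighbor in $F$, so the ends of the edges in $\partial Q$ are within distance $2$ of $F\cup Z$. Thus if the event involves the label of $x$, then $F\cup Z$ contains one of the at most $d^2+1$ vertices $y$ within distance $2$ of $x$. In a graph of maximum degree at most $D$, a connected set of size $s$ containing $y$ is the vertex set of a closed walk of length $2(s-1)$ from $y$, namely a walk around a spanning tree; so there are at most $D^{2s}$ such sets. The maximum degree of $G^{\le3}$ is at most $d+d(d-1)+d(d-1)^2\le d^3$. Given $F\cup Z$, there are $3^s$ choices for $(F,Z)$ and $d$ choices for $\tau$. So at most $(d^2+1)\,d^{6s}\,3^s\,d\le(3d^{10})^s$ codes of size $s$ have an event involving a given label.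

\emph{Weights.} Put $x_{\mathcal E}=\exp(-d^{1/4}/2)$ for local events and $x_{\mathcal E}=\exp(-b/(144d))$ for code events. By relevance, the latter is at most $\exp(-s\log^2d/144)$. For large $d$ all weights are at most $\frac12$, and for each label the sum of the weights of the events involving it is at most
\[
2d^4\exp(-d^{1/4}/2)+\sum_{s\ge1}\bigl(3d^{10}\exp(-\log^2d/144)\bigr)^s\le\rho,\qquad\rho=\frac1{1000d^3},
\]
because both $\exp(-d^{1/4}/2)$ and $\exp(-\log^2d/144)$ decay faster than any power of $d$. Since $1-x\ge\exp(-2x)$ on $[0,\frac12]$, for an event $\mathcal E$ involving at most $j$ labels the product of $1-x_{\mathcal E'}$ over the events $\mathcal E'$ sharing a label with $\mathcal E$ is at least $\exp(-2j\rho)$. For a local event $j=d^2+1$, so the product is at least $\frac12$, and $P(\mathcal E)\le\exp(-d^{1/4})\le\frac12x_{\mathcal E}$. For a code event $j=2b$, so the product is at least $\exp(-4b\rho)\ge\exp(-b/(144d))$, and $P(\mathcal E)\le\exp(-b/(72d))=x_{\mathcal E}\exp(-b/(144d))$. The Local Lemma applies, and with positive probability no bad event occurs.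
\end{proof}

Lemmas~\ref{lem:closure} and~\ref{lem:labeling} prove Proposition~\ref{prop:partition}. This completes the proof of Theorem~\ref{thm:main}, and with it of Corollaries~\ref{cor:clique} and~\ref{cor:sparse}.

\begin{thebibliography}{9}

\bibitem{BL}
Anton Bernshteyn and Eugene Lee, \emph{Weak degeneracy of graphs}, arXiv:2111.05908 (2021).

\bibitem{JLR}
Janson, {\L}uczak and Ruci\'nski, \emph{Random Graphs}.

\end{thebibliography}
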